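\title{Dehn twists and orbits of nonseparating curves under the Johnson filtration}

\begin{abstract}
Let $S$ be a compact orientable surface of genus $g\ge 2$ with one boundary component, and let $\mathrm{Mod}_{(k)}$ be the $k$-th term of the Johnson filtration of its mapping class group. If two nonseparating curves $C$ and $D$ lie in one orbit of $\mathrm{Mod}_{(k)}$, then $T_CT_D^{-1}\in\mathrm{Mod}_{(k)}$. We show that the converse holds for all nonseparating $C,D$ if and only if $k\le 4$ or $(g,k)=(2,5)$. In all other cases, for every nonseparating curve $C$ there are infinitely many curves, pairwise inequivalent under $\mathrm{Mod}_{(k)}$, whose Dehn twists agree with $T_C$ modulo $\mathrm{Mod}_{(k)}$. The proof compares, in each graded piece of the filtration, the derivations that commute with $T_C$ with those that come from the stabilizer of $C$.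
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $S=S_{g,1}$ be a compact orientable surface of genus $g\ge 2$ with one boundary component, fix a basepoint $\ast\in\partial S$, and let $\pi=\pi_1(S,\ast)$, a free group of rank $2g$. The mapping class group $\mathrm{Mod}(S)$ is the group of self-homeomorphisms of $S$ fixing $\partial S$ pointwise, up to isotopy fixing $\partial S$. It acts on $\pi$, and hence on the nilpotent quotients $\pi/\gamma_k\pi$, where $\gamma_1\pi=\pi$ and $\gamma_{j+1}\pi=[\pi,\gamma_j\pi]$. For $k\ge1$ let $\mathrm{Mod}_{(k)}$ be the normal subgroup of mapping classes acting trivially on $\pi/\gamma_k\pi$. This decreasing sequence is the \emph{Johnson filtration}. Its first term is $\mathrm{Mod}_{(1)}=\mathrm{Mod}(S)$; its second term $\mathrm{Mod}_{(2)}=\mathcal I$ is the Torelli group, the kernel of the action on $H=H_1(S;\mathbb Z)$; its third term is the Johnson kernel, which by a theorem of Johnson is generated by Dehn twists about separating curves.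

A \emph{curve} is an isotopy class of unoriented simple closed curves on $S$, and $T_C$ denotes the Dehn twist about the curve $C$. Two curves are \emph{equivalent under} a subgroup $\Gamma<\mathrm{Mod}(S)$ if they lie in the same $\Gamma$-orbit. The following question comes from Church's paper \cite{Church}.

\medskip
\noindent\textbf{Question.} \emph{Let $C$ and $D$ be nonseparating curves on $S$. Is it true that}
\begin{equation}\label{eq:question}
C\text{ and }D\text{ are equivalent under }\mathrm{Mod}_{(k)}\iff T_CT_D^{-1}\in\mathrm{Mod}_{(k)}\,?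
\end{equation}

The right side says that $T_C$ and $T_D$ act in the same way on $\pi/\gamma_k\pi$, which can be decided by a computation in a nilpotent group; the left side asks for a homeomorphism. For $k=1$ both sides always hold, because $\mathrm{Mod}(S)$ acts transitively on nonseparating curves. For $k=2$, the twist $T_C$ acts on $H$ by the transvection $h\mapsto h\pm\langle h,c\rangle c$, where $c$ is the class of $C$, so the right side says that $C$ and $D$ are homologous up to sign; that such curves are equivalent under $\mathcal I$ is due to Johnson. The case $k=3$ is proved in \cite{Church}.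

There is also a structural reason to expect a positive answer. Write $D=\varphi(C)$ with $\varphi\in\mathrm{Mod}(S)$, so that $T_D=\varphi T_C\varphi^{-1}$. The right side of \eqref{eq:question} says that $\varphi$ commutes with $T_C$ modulo $\mathrm{Mod}_{(k)}$, and the left side says that $\varphi\in\mathrm{Mod}_{(k)}\cdot\mathrm{Stab}(C)$. In $\mathrm{Mod}(S)$ a twist determines its curve, so the centralizer of $T_C$ is $\mathrm{Stab}(C)$. The question asks whether this remains true in the quotient $\mathrm{Mod}(S)/\mathrm{Mod}_{(k)}$. It does not, except for small $k$.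

\begin{theorem}\label{thm:main}
Let $g\ge2$ and $k\ge1$.
\begin{enumerate}
\item[(a)] If nonseparating curves $C,D$ are equivalent under $\mathrm{Mod}_{(k)}$, then $T_CT_D^{-1}\in\mathrm{Mod}_{(k)}$.
\item[(b)] Suppose $k\ge6$, or $k=5$ and $g\ge3$. Then for every nonseparating curve $C$ there are curves $D_m$ $(m\in\mathbb Z)$ with $D_0=C$, all equivalent under $\mathrm{Mod}_{(k-1)}$ and pairwise inequivalent under $\mathrm{Mod}_{(k)}$, such that $T_CT_{D_m}^{-1}\in\mathrm{Mod}_{(k)}$ for all $m$.
\item[(c)] Suppose $k\le4$, or $(g,k)=(2,5)$. If $C,D$ are nonseparating curves with $T_CT_D^{-1}\in\mathrm{Mod}_{(k)}$, then $C$ and $D$ are equivalent under $\mathrm{Mod}_{(k)}$.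
\end{enumerate}
\end{theorem}

For $k\le3$, part (c) consists of the results recalled above, and we use them.

The proof climbs the filtration one step at a time. An element of $\mathrm{Mod}_{(k)}$ has a leading term, which is a derivation $\delta$ of the free Lie ring on $H$. Section~\ref{sec:reduction} reduces the step from $k$ to $k+1$ to a comparison of two groups of such derivations: those that commute with the transvection of $C$, and those that come from mapping classes fixing $C$. Let $a\in H$ be the class of $C$ and let $b$ be dual to it. A mapping class fixing $C$ conjugates a loop representing $C$, so its derivation satisfies $\delta(a)=[Y,a]$ for some $Y$. Commuting with the transvection $b\mapsto b\pm a$ is a weaker demand: it is met, for instance, when $\delta$ sends $a$ to $[w,[w,[w,a]]]$ and $b$ to $[w,[w,[w,b]]]$ for a class $w$ in another handle, and $[w,[w,[w,a]]]$ is not of the form $[Y,a]$. In genus at least $3$ such a derivation is the leading term of a mapping class (Section~\ref{sec:first}), which gives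 (b) for $k=5$. In genus $2$ a trace invariant excludes it, and a dimension count then gives (c) for $(g,k)=(2,5)$ (Section~\ref{sec:genus2}). One degree higher, commutators of separating twists give counterexamples in every genus (Section~\ref{sec:higher}). For $k=4$ the difficulty is $2$-torsion, which Section~\ref{sec:four} controls by an explicit invariant modulo $2$. Part (a) is Proposition~\ref{prop:reduction}(i), part (b) is Propositions~\ref{prop:five} and~\ref{prop:six}, and part (c) is Propositions~\ref{prop:four} and~\ref{prop:genus2}.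

\section{Free Lie rings and the Johnson filtration}\label{sec:background}

We write $[x,y]=xyx^{-1}y^{-1}$ in groups and compose mapping classes as functions. Let $\alpha_1,\beta_1,\dots,\alpha_g,\beta_g$ be standard free generators of $\pi$, represented by simple loops, with $\partial S=\kappa_1\cdots\kappa_g$ where $\kappa_i=[\alpha_i,\beta_i]$. Their classes $a_i,b_i$ form a symplectic basis of $H$ for the form $\langle\ ,\ \rangle$ with $\langle a_i,b_i\rangle=1$, which is the intersection form up to sign. The span of $a_i,b_i$ is the $i$-th \emph{handle}. A subgroup $U\subset H$ is \emph{unimodular} if the form restricted to $U$ is unimodular. Then $H=U\oplus U^\perp$, and every primitive vector of $U$ is the first member of a symplectic basis of $U$. The group $\mathrm{Sp}(H)$ acts transitively on symplectic bases of $H$.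

\subsection*{The Lie ring $L$}
The groups $L_j=\gamma_j\pi/\gamma_{j+1}\pi$ form a graded Lie ring $L=\bigoplus_jL_j$ under the bracket induced by commutators, and $L$ is the free Lie ring on $L_1=H$ (Magnus--Witt). Each $L_j$ is free abelian of finite rank, $L_2=\Lambda^2H$, and $L_{j+1}=[H,L_j]$. For a field $K$, the algebra $L\otimes K$ is the free Lie algebra on $H\otimes K$ and embeds in the tensor algebra $T(H\otimes K)$ with bracket $XY-YX$. The class of $\partial S$ is $\omega=\sum_i[a_i,b_i]\in L_2$. Given a basis of $H$, both $L$ and the tensor algebra are graded by \emph{content}, the multiset of basis letters that occur. Every linear map $H\to L_k$ extends uniquely to a derivation of $L$ of degree $k-1$, and we identify the two. The group $\mathrm{Sp}(H)$ acts on $L$ by automorphisms fixing $\omega$, and on derivations by conjugation.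

For a word $P=w_1\cdots w_n$ in elements of $H$ and $X\in L$ put
\[P\cdot X=[w_1,[w_2,\dots,[w_n,X]\dots]],\]
and extend linearly to the tensor algebra. This is the adjoint action, so $Y\cdot X=[Y,X]$ when $Y$ is a Lie element. Since $L_{j+1}=[H,L_j]$, the elements $w_1\cdots w_{j-1}\cdot w_j$ with $w_i$ basis letters span $L_j$.

\begin{lemma}\label{lem:centralizer}
Let $e\in H$ be primitive.
\begin{enumerate}
\item[(i)] For every field $K$ the centralizer of $e$ in $L\otimes K$ is $Ke$. The centralizer of $e$ in $L$ is $\mathbb Ze$.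
\item[(ii)] If $j\ge2$, $Y\in L_j\otimes\mathbb Q$ and $[Y,e]\in L_{j+1}$, then $Y\in L_j$.
\item[(iii)] A derivation of degree at least $1$ that kills $\omega$ and all but one of the basis elements $a_i,b_i$ is zero.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Complete $e$ to a basis and let $R$ be a homogeneous tensor of degree $n$ with $eR=Re$. Suppose a word other than $e^n$ occurs in $R$, and among these choose $e^iw'$, with $w'$ not beginning with $e$, with $i$ minimal. The word $e^iw'e$ occurs in $Re=eR$. Hence $i\ge1$ and $e^{i-1}w'e$ occurs in $R$, against minimality. So $R\in Ke^n$. A Lie element of content $e^n$ is a combination of brackets of $e$ with itself, hence zero for $n\ge2$. The second statement follows from the case $K=\mathbb Q$.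

(ii) Otherwise let $n>1$ be minimal with $nY\in L_j$, and let $p$ be a prime dividing $n$. Then $nY$ is nonzero modulo $p$ by minimality, and $[nY,e]=n[Y,e]$ vanishes modulo $p$. This contradicts (i) for $K=\mathbb F_p$.

(iii) If $\eta$ kills all basis elements except $b_i$, then $0=\eta(\omega)=[a_i,\eta(b_i)]$ with $\eta(b_i)$ of degree at least $2$, so $\eta(b_i)=0$ by (i). If the exception is $a_i$, use $0=[\eta(a_i),b_i]$.
\end{proof}

\subsection*{Standard facts on mapping classes}
\begin{enumerate}
\item[(F1)] (Johnson, Morita.) Let $k\ge2$ and $\varphi\in\mathrm{Mod}_{(k)}$. The rule $[x]\mapsto\varphi(x)x^{-1}$ defines a linear map $D_\varphi\colon H\to L_k$, that is, a derivation of degree $k-1$, and $D_\varphi(\omega)=0$. The map $\varphi\mapsto D_\varphi$ is a homomorphism on $\mathrm{Mod}_{(k)}$ with kernel $\mathrm{Mod}_{(k+1)}$. If $\psi\in\mathrm{Mod}_{(l)}$ with $l\ge2$, then $[\varphi,\psi]\in\mathrm{Mod}_{(k+l-1)}$ and $D_{[\varphi,\psi]}=[D_\varphi,D_\psi]$. For $f\in\mathrm{Mod}(S)$ one has $D_{f\varphi f^{-1}}=f_*D_\varphi f_*^{-1}$.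
\item[(F2)] The map $\mathrm{Mod}(S)\to\mathrm{Sp}(H)$ is onto.
\item[(F3)] (Dehn--Nielsen; Zieschang for surfaces with boundary.) Every automorphism of $\pi$ fixing the word $\kappa_1\cdots\kappa_g$ is induced by a mapping class.
\item[(F4)] The equivalence \eqref{eq:question} holds for $k\le3$. In particular, nonseparating curves with the same class in $H$ up to sign are equivalent under $\mathcal I$.
\item[(F5)] (Johnson.) The group $\mathrm{Mod}_{(3)}$ is generated by Dehn twists about separating curves.
\end{enumerate}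
We also use that freely homotopic nonseparating simple closed curves are isotopic, and that $T_{\varphi(C)}=\varphi T_C\varphi^{-1}$.

\section{Reduction to one graded piece}\label{sec:reduction}

Fix a nonseparating curve $C$ and choose the standard generators so that $\alpha_1$ is freely homotopic to $C$. The following notation is in force for the rest of the paper:
\[a=a_1,\quad b=b_1,\quad u=a_2,\quad v=b_2,\quad V=\mathbb Za\oplus\mathbb Zb,\quad W=V^\perp,\quad a^\perp=\mathbb Za\oplus W.\]
Let $t\in\mathrm{Sp}(H)$ be the action of $T_C$. It fixes $a$ and $W$, and $t(b)=b+\varepsilon a$ with $\varepsilon=\pm1$. Thus $t=1+\varepsilon\nu$ on $H$, where $\nu$ sends $b$ to $a$ and kills $a^\perp$. For $k\ge2$ put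
\[A_k=\{D_\varphi:\varphi\in\mathrm{Mod}_{(k)}\},\qquad A_k^t=\{\delta\in A_k:t\delta t^{-1}=\delta\},\]
\[B_k=\{D_\psi:\psi\in\mathrm{Mod}_{(k)},\ \psi(C)=C\}.\]
By (F1) these are subgroups of $\mathrm{Hom}(H,L_k)$, with $[A_k,A_l]\subset A_{k+l-1}$ and $[B_k,B_l]\subset B_{k+l-1}$; by (F1) and (F2), $A_k$ is stable under $\mathrm{Sp}(H)$. If $\psi(C)=C$ then $\psi$ commutes with $T_C$, so $B_k\subset A_k^t$. The quotient $A_k^t/B_k$ governs the question.

\begin{proposition}\label{prop:reduction}
\begin{enumerate}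
\item[(i)] Part (a) of Theorem~\ref{thm:main} holds.
\item[(ii)] Let $k\ge2$. If \eqref{eq:question} holds at level $k$ for all nonseparating curves, and $A_k^t=B_k$ for every nonseparating $C$, then \eqref{eq:question} holds at level $k+1$ for all nonseparating curves.
\item[(iii)] Let $k\ge2$ and $\varphi\in\mathrm{Mod}_{(k)}$. If $\delta=D_\varphi$ lies in $A_k^t$ and $n\delta\notin B_k$ for all $n\ne0$, then the curves $D_m=\varphi^m(C)$ satisfy the conclusion of Theorem~\ref{thm:main}(b) at level $k+1$.
\end{enumerate}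
\end{proposition}

\begin{proof}
If $D=\varphi(C)$, then $T_CT_D^{-1}=(T_C\varphi T_C^{-1})\varphi^{-1}$. For $\varphi\in\mathrm{Mod}_{(k)}$ this lies in the normal subgroup $\mathrm{Mod}_{(k)}$, which is (i). If $k\ge2$, its derivation is $tD_\varphi t^{-1}-D_\varphi$ by (F1). Hence, for $\varphi\in\mathrm{Mod}_{(k)}$,
\begin{equation}\label{eq:star}
T_CT_{\varphi(C)}^{-1}\in\mathrm{Mod}_{(k+1)}\iff D_\varphi\in A_k^t.
\end{equation}

(ii) Let $T_CT_D^{-1}\in\mathrm{Mod}_{(k+1)}\subset\mathrm{Mod}_{(k)}$. By hypothesis $D=\varphi(C)$ with $\varphi\in\mathrm{Mod}_{(k)}$, and $D_\varphi\in A_k^t=B_k$ by \eqref{eq:star}. Choose $\psi\in\mathrm{Mod}_{(k)}$ with $\psi(C)=C$ and $D_\psi=D_\varphi$. Then $\varphi\psi^{-1}\in\mathrm{Mod}_{(k+1)}$ takes $C$ to $D$.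

(iii) The curves $D_m$ are equivalent under $\mathrm{Mod}_{(k)}$, and $T_CT_{D_m}^{-1}\in\mathrm{Mod}_{(k+1)}$ by \eqref{eq:star} applied to $\varphi^m$. If $\psi\in\mathrm{Mod}_{(k+1)}$ takes $D_m$ to $D_{m'}$, then $\varphi^{-m'}\psi\varphi^m\in\mathrm{Mod}_{(k)}$ fixes $C$ and has derivation $(m-m')\delta$. So $(m-m')\delta\in B_k$, and $m=m'$.
\end{proof}

To apply (ii) we must produce elements of $B_k$, and to apply (iii) we must exclude them. The next lemma produces elements: it allows us to prescribe homology only, because (F4) moves any curve of class $\pm a$ to $C$ without changing a derivation.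

\begin{lemma}\label{lem:transport}
Let $k\ge2$, let $\psi\in\mathrm{Mod}_{(k)}$ fix a nonseparating curve $C'$, and let $s\in\mathrm{Sp}(H)$ take the class of $C'$ to $\pm a$. Then $sD_\psi s^{-1}\in B_k$.
\end{lemma}

\begin{proof}
By (F2) there is a mapping class $f$ with $f_*=s$, and by (F4) there is $\chi\in\mathcal I$ with $\chi f(C')=C$. Then $(\chi f)\psi(\chi f)^{-1}\in\mathrm{Mod}_{(k)}$ fixes $C$, and its derivation is $sD_\psi s^{-1}$ by (F1).
\end{proof}

The tool for excluding elements is the value at $a$.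

\begin{lemma}\label{lem:stab}
If $k\ge2$ and $\delta\in B_k$, then $\delta(a)=[Y,a]$ for some $Y\in L_{k-1}$.
\end{lemma}

\begin{proof}
Let $\delta=D_\psi$ with $\psi(C)=C$. Then $\psi(\alpha_1)$ is conjugate to $\alpha_1^{\pm1}$, and the sign is $+$ because $\psi_*a=a\ne-a$. Write $\psi(\alpha_1)=z\alpha_1z^{-1}$, so that $[z,\alpha_1]=\psi(\alpha_1)\alpha_1^{-1}\in\gamma_k\pi$; here $z$ may be replaced by $z\alpha_1^n$. Suppose $z\in\gamma_j\pi\setminus\gamma_{j+1}\pi$ with $j<k-1$. Since $\gamma_k\pi\subset\gamma_{j+2}\pi$, the nonzero class $\bar z\in L_j$ satisfies $[\bar z,a]=0$, so $j=1$ and $\bar z\in\mathbb Za$ by Lemma~\ref{lem:centralizer}(i). In that case replace $z$ by some $z\alpha_1^n\in\gamma_2\pi$; the same argument then excludes $2\le j<k-1$. So we may take $z\in\gamma_{k-1}\pi$, and $\delta(a)=[\bar z,a]$ with $\bar z\in L_{k-1}$.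
\end{proof}

To test whether an element of $L_k$ has the form $[Y,a]$, we look at its simplest part. Grade $L\otimes\mathbb Q$ by \emph{$V$-degree}, the number of letters from $V$. Let $T(W)$ be the tensor algebra of $W\otimes\mathbb Q$ and $\mathrm{Lie}(W)\subset T(W)$ the free Lie algebra; it is the part of $L\otimes\mathbb Q$ of $V$-degree $0$.

\begin{corollary}\label{cor:criterion}
Let $k\ge2$ and let $\delta\colon H\to L_k$ be such that the component of $\delta(a)$ of $V$-degree $1$ is $P\cdot a$ with $P\in T(W)\setminus\mathrm{Lie}(W)$. Then $n\delta\notin B_k$ for all $n\ne0$. If moreover $\delta\in A_k^t$, then the conclusion of Theorem~\ref{thm:main}(b) holds at level $k+1$.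
\end{corollary}

\begin{proof}
If $n\delta\in B_k$ with $n\ne0$, then $\delta(a)=[Y,a]$ with $Y\in L\otimes\mathbb Q$ by Lemma~\ref{lem:stab}. Let $Y_0\in\mathrm{Lie}(W)$ be the component of $Y$ of $V$-degree $0$. Comparing components of $V$-degree $1$ gives $(P-Y_0)\cdot a=0$. For a word $w_1\cdots w_n$ in $W$, the only word ending in $a$ in the expansion of $w_1\cdots w_n\cdot a$ is $w_1\cdots w_na$. So for $R\in T(W)$ the words of $R\cdot a$ ending in $a$ add up to $R\otimes a$, and $R\cdot a=0$ forces $R=0$. Thus $P=Y_0\in\mathrm{Lie}(W)$, a contradiction. The last statement follows from Proposition~\ref{prop:reduction}(iii).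
\end{proof}

\begin{example}\label{ex:mu}
Invariance under $t$ and vanishing on $\omega$ do not force $P$ to be a Lie element. For odd $m\ge1$ let $\mu_m$ be the derivation of degree $m$ with
\[a\mapsto u^m\cdot a,\qquad b\mapsto u^m\cdot b,\qquad v\mapsto-\sum_{i=0}^{m-1}(-1)^i\,[u^i\cdot a,\;u^{m-1-i}\cdot b],\]
which kills all other basis elements. By the Leibniz rule the bracket of $u$ with the sum telescopes to $[a,u^m\cdot b]+(-1)^{m-1}[u^m\cdot a,b]$. Since $m$ is odd, $\mu_m(\omega)=[u^m\cdot a,b]+[a,u^m\cdot b]+[u,\mu_m(v)]=0$. The derivation $t\mu_mt^{-1}-\mu_m$ kills $\omega$ and every basis element other than $v$ (on $b$ we have $t\mu_m(b-\varepsilon a)=u^m\cdot b$), so it is zero by Lemma~\ref{lem:centralizer}(iii). Here $P=u^m$, which is a Lie element only for $m=1$. We shall see that $\mu_1\in B_2$ and that no nonzero multiple of $\mu_3$ lies in $A_4$. The whole difficulty of part (b) is to realize derivations of this kind by mapping classes.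
\end{example}

\section{The first counterexample: $k=5$ and $g\ge3$}\label{sec:first}

Elements of $A_4$ can be built as brackets of elements of $A_2$, so we begin with a supply of these. For $p,q,r\in H$ let $\tau(p,q,r)\colon H\to L_2$ be given by
\[\tau(p,q,r)(h)=\langle h,p\rangle[q,r]+\langle h,q\rangle[r,p]+\langle h,r\rangle[p,q].\]
This is trilinear, invariant under cyclic permutations and zero for $p=q$, hence alternating, and $s\,\tau(p,q,r)\,s^{-1}=\tau(sp,sq,sr)$ for $s\in\mathrm{Sp}(H)$.

\begin{lemma}\label{lem:zeta}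
There is $f\in\mathcal I$ that fixes the curves represented by $\alpha_1$ and by $\alpha_2$ and has $D_f=\zeta:=\tau(a,b,u)$. Hence $\zeta\in B_2$, and $\tau(p,q,r)\in A_2$ whenever $\langle p,q\rangle=1$ and $r$ is primitive in $\{p,q\}^\perp$.
\end{lemma}

\begin{proof}
Let $z=\kappa_1\alpha_2\kappa_1^{-1}$ and let $f$ be the endomorphism of $\pi$ with
\[\alpha_1\mapsto z\alpha_1z^{-1},\qquad\beta_1\mapsto z\beta_1z^{-1},\qquad\alpha_2\mapsto z,\qquad\beta_2\mapsto\beta_2\kappa_1^{-1},\]
fixing the other generators. Using $z\kappa_1=\kappa_1\alpha_2$ and $\kappa_1^{-1}z^{-1}\kappa_1=\alpha_2^{-1}$,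
\[f(\kappa_1\kappa_2)=z\kappa_1z^{-1}\cdot z\,\beta_2\kappa_1^{-1}\,z^{-1}\,\kappa_1\beta_2^{-1}=(z\kappa_1)\,\beta_2\,(\kappa_1^{-1}z^{-1}\kappa_1)\,\beta_2^{-1}=\kappa_1\alpha_2\beta_2\alpha_2^{-1}\beta_2^{-1}=\kappa_1\kappa_2.\]
The image of $f$ contains $z$, hence $\alpha_1,\beta_1$ and $\kappa_1$, hence $\alpha_2$ and $\beta_2$. A surjective endomorphism of a free group of finite rank is an automorphism, so by (F3) $f$ is a mapping class. It acts trivially on $H$ and conjugates $\alpha_1$ and $\alpha_2$. Reading off $f(x)x^{-1}$ modulo $\gamma_3\pi$ gives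
\begin{equation}\label{eq:zeta}
a\mapsto[u,a],\qquad b\mapsto[u,b],\qquad u\mapsto0,\qquad v\mapsto-[a,b],
\end{equation}
and $0$ on the other handles. These are the values of $\tau(a,b,u)$. For the last claim, complete $p,q,r$ to a symplectic basis and use that $A_2$ is stable under $\mathrm{Sp}(H)$.
\end{proof}

By \eqref{eq:zeta}, $\zeta$ is the derivation $\mu_1$ of Example~\ref{ex:mu}.

Now let $g\ge3$ and put $w=a_3$. We look for $\delta\in A_4$ with $\delta(a)=w^3\cdot a$. The idea is to carry $a$ into the second handle and back: if $X$ sends $a$ to $-w^2\cdot u$, and $Y$ kills $a$ and $w$ and sends $u$ to $w\cdot a$, then $[X,Y](a)=w^3\cdot a$.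

\begin{proposition}\label{prop:five}
Let $g\ge3$. There is $\delta\in A_4^t$ with $\delta(a)=w^3\cdot a$. Consequently Theorem~\ref{thm:main}(b) holds for $k=5$ and $g\ge3$.
\end{proposition}

\begin{proof}
Put $\sigma=\tau(b,w,u)$, $\sigma'=\tau(v,w,u)$ and $Y=\tau(v,w,a)$. These lie in $A_2$ by Lemma~\ref{lem:zeta}, because
\[\sigma=\tau(b,-a+w,u)-\tau(b,-a,u),\qquad\sigma'=\tau(u,v,w),\qquad Y=\tau(v,-u+w,a)-\tau(v,-u,a),\]
and in each term on the right the first two entries pair to $1$ and the third is primitive and orthogonal to them. Let $X=[\sigma,\sigma']\in A_3$ and $\delta=[X,Y]\in A_4$. All five derivations kill $w$, so they commute with $\mathrm{ad}_w$, and all vanish on the handles $i\ge4$. Their values on $a,b,u,v$ are as follows.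
\[\begin{array}{c|cccc}
 & a & b & u & v\\ \hline
\sigma & w\cdot u & 0 & 0 & w\cdot b\\
\sigma' & 0 & 0 & w\cdot u & w\cdot v\\
Y & 0 & w\cdot v & w\cdot a & 0\\
X & -w^2\cdot u & 0 & 0 & w^2\cdot b\\
\delta & w^3\cdot a & w^3\cdot b & -w^3\cdot u & -w^3\cdot v
\end{array}\]
The first three rows are read from the definition of $\tau$. In the fourth, $X(a)=-\sigma'(w\cdot u)=-w^2\cdot u$, $X(b)=0$, $X(u)=\sigma(w\cdot u)=0$, and $X(v)=\sigma(w\cdot v)-\sigma'(w\cdot b)=w^2\cdot b$. In the fifth,
\[\delta(a)=-Y(-w^2\cdot u),\quad\delta(b)=X(w\cdot v),\quad\delta(u)=X(w\cdot a),\quad\delta(v)=-Y(w^2\cdot b),\]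
which are the values shown. The table shows that $t\delta t^{-1}-\delta$ kills every basis element other than $b_3$; it kills $\omega$ because it lies in $A_4$. By Lemma~\ref{lem:centralizer}(iii) it is zero, so $\delta\in A_4^t$. No nonzero Lie element has content $w^3$, so Corollary~\ref{cor:criterion} applies with $P=w^3$.
\end{proof}

Thus $\delta$ acts like $\mu_3$, with $w$ in place of $u$, on the first handle, and with the opposite sign on the second. The construction uses three handles: one for $a,b$, one for $w$, and one for the compensating term. Remark~\ref{rem:trace} explains why the compensation is needed.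

\section{Separating twists and the counterexamples for $k\ge6$}\label{sec:higher}

In genus $2$ the only letters of $W$ are $u$ and $v$, and we turn to brackets of elements of $A_3$. This group has an explicit generating set.

\subsection*{The group $A_3$}
We write $pq$ for $p\wedge q=[p,q]\in\Lambda^2H=L_2$ when it is an argument of the maps below. For $h\in H$ let $\iota_h\colon\Lambda^2H\to H$ be the contraction $\iota_h(pq)=\langle h,q\rangle p-\langle h,p\rangle q$. For $\xi,\eta\in\Lambda^2H$ define $Q(\xi),T(\xi,\eta)\in\mathrm{Hom}(H,L_3)$ by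
\[Q(\xi)(h)=[\xi,\iota_h\xi],\qquad T(\xi,\eta)(h)=[\xi,\iota_h\eta]+[\eta,\iota_h\xi].\]
Both maps are $\mathrm{Sp}(H)$-equivariant, $T$ is symmetric and bilinear, and $Q$ is quadratic with polarization $T$:
\[Q(\xi+\eta)=Q(\xi)+Q(\eta)+T(\xi,\eta),\qquad T(\xi,\xi)=2Q(\xi),\qquad Q(-\xi)=Q(\xi).\]
For a unimodular $U\subset H$ with symplectic basis $p_i,q_i$ let $\omega_U=\sum p_iq_i$. Evaluating on $p_i$, $q_i$ and $U^\perp$ shows that $h\mapsto\iota_h\omega_U$ is the projection $\mathrm{pr}_U$ of $H=U\oplus U^\perp$ to $U$.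

\begin{lemma}\label{lem:A3}
If $\gamma$ is a separating curve cutting off a subsurface that does not contain $\partial S$ and has homology $U$, then $D_{T_\gamma}=\pm Q(\omega_U)$, with a sign depending only on the rank of $U$. The group $A_3$ is generated by the elements $Q(\omega_U)$, $U\subset H$ unimodular. In particular $Q(pq)\in A_3$ if $\langle p,q\rangle=1$.
\end{lemma}

\begin{proof}
Let $\gamma_m$ be the standard curve cutting off the first $m$ handles, with homology $U_m$. The twist about $\gamma_m$ conjugates $\alpha_i,\beta_i$ for $i\le m$ by $(\kappa_1\cdots\kappa_m)^{\pm1}$ and fixes the other generators, so its derivation is $h\mapsto\pm[\omega_{U_m},\mathrm{pr}_{U_m}h]$, which is $\pm Q(\omega_{U_m})$. Every separating curve is a translate of some $\gamma_m$ under $\mathrm{Mod}(S)$, and every unimodular $U$ is a translate of some $U_m$ under $\mathrm{Sp}(H)$. Equivariance, (F2) and (F5) give the lemma.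
\end{proof}

\subsection*{The derivations $\delta_n$}
For $x\in V$ let $F_x=T(uv,ux)$, which is linear in $x$. Since $\langle u,v\pm x\rangle=1$, Lemma~\ref{lem:A3} gives
\[E_x:=Q(u(v+x))-Q(u(v-x))=2F_x\in A_3.\]
We have $\iota_h(ux)=\langle h,x\rangle u-\langle h,u\rangle x$ and $\iota_h(uv)=\langle h,v\rangle u-\langle h,u\rangle v$. Hence $F_x$ vanishes on the handles $i\ge3$, and
\begin{align*}
F_x(u)&=[[u,x],u]=-u^2\cdot x,\\
F_x(v)&=[[u,v],x]+[[u,x],v]=(uv-2vu)\cdot x,\\
F_x(h)&=\langle h,x\rangle[[u,v],u]=-\langle h,x\rangle\,u^2\cdot v\qquad(h\in V).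
\end{align*}
As in Section~\ref{sec:first}, one derivation carries $a$ out of $V$ and another brings it back: $F_b$ sends $a$ into $\mathrm{Lie}(W)$, and $F_a$ sends $W$ into $T(W)\cdot a$. To raise the degree we bracket with $\zeta$, which is $t$-invariant and acts on $V$ as $\mathrm{ad}_u$. Define
\[\delta_0=[E_b,E_a]=4[F_b,F_a]\in A_5,\qquad\delta_{n+1}=[\zeta,\delta_n]\in A_{6+n}\quad(n\ge0).\]

\begin{proposition}\label{prop:six}
Let $g\ge2$ and $n\ge0$. Then $\delta_n\in A_{5+n}^t$, and the component of $\delta_n(a)$ of $V$-degree $1$ is $4P_n\cdot a$ with $P_n\in T(W)\setminus\mathrm{Lie}(W)$. Consequently Theorem~\ref{thm:main}(b) holds for all $k\ge6$.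
\end{proposition}

\begin{proof}
\emph{Invariance.} Since $tE_xt^{-1}=E_{tx}$, we get $t\delta_0t^{-1}=[E_b+\varepsilon E_a,E_a]=\delta_0$. Since $\tau$ is alternating, $t\zeta t^{-1}=\tau(a,b+\varepsilon a,u)=\zeta$. By induction every $\delta_n$ is $t$-invariant.

\emph{The value of $\delta_0$ at $a$.} We have $F_a(a)=0$ and $F_b(a)=-[u,[u,v]]$, so
\[[F_b,F_a](a)=F_a([u,[u,v]])=[F_au,[u,v]]+[u,[F_au,v]]+[u,[u,F_av]].\]
The three terms are $(uv-vu)uu\cdot a$, $\;uvuu\cdot a$ and $uu(uv-2vu)\cdot a$. Thus $\delta_0(a)=4P_0\cdot a$ with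
\[P_0=uuuv-2uuvu+2uvuu-vuuu=\mathrm{ad}_u^3(v)+u\,[u,v]\,u,\]
since $\mathrm{ad}_u^3(v)=uuuv-3uuvu+3uvuu-vuuu$ and $u[u,v]u=uuvu-uvuu$ in $T(W)$.

\emph{The recursion.} Decompose derivations of $L\otimes\mathbb Q$ by the amount by which they shift the $V$-degree. The derivation $F_x$ has a part of shift $+1$, which vanishes on $V$, and a part of shift $-1$, which vanishes on $W$ and maps $V$ into $\mathrm{Lie}(W)$. The parts of shift $-1$ kill $\mathrm{Lie}(W)$, so the bracket of two of them is zero on $V$ and on $W$. Hence $\delta_0$ has only shifts $0$ and $2$. By \eqref{eq:zeta}, $\zeta=\zeta'+\zeta''$, where $\zeta'$ has shift $0$, equals $\mathrm{ad}_u$ on $V$ and kills $W$, and $\zeta''$ has shift $2$. So every $\delta_n$ has only shifts $\ge0$, the parts of shift $0$ satisfy $\delta_{n+1}^{(0)}=[\zeta',\delta_n^{(0)}]$, and $\delta_n^{(0)}(a)$ is the component of $\delta_n(a)$ of $V$-degree $1$. Suppose $\delta_n^{(0)}(a)=4P_n\cdot a$ with $P_n\in T(W)$. Then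
\[\delta_{n+1}^{(0)}(a)=\zeta'(4P_n\cdot a)-\delta_n^{(0)}([u,a])=4P_nu\cdot a-[\delta_n^{(0)}(u),a]-4uP_n\cdot a,\]
and $\delta_n^{(0)}(u)$ has $V$-degree $0$, so it lies in $\mathrm{Lie}(W)$. Therefore $\delta_{n+1}^{(0)}(a)=4P_{n+1}\cdot a$ with $P_{n+1}\equiv-[u,P_n]$ modulo $\mathrm{Lie}(W)$. Since $[u,uyu]=u[u,y]u$ and $[u,\mathrm{Lie}(W)]\subset\mathrm{Lie}(W)$, induction gives
\[P_n\equiv(-1)^n\,u\,y_n\,u\pmod{\mathrm{Lie}(W)},\qquad y_n=\mathrm{ad}_u^{n+1}(v).\]

\emph{$P_n$ is not a Lie element.} The element $uy_nu$ has content $u^{n+3}v$. A bracket $w_1\cdots w_{j-1}\cdot w_j$ of this content vanishes unless $v$ is one of the last two letters, so the Lie elements of this content are the multiples of $\mathrm{ad}_u^{n+3}(v)$. The word $u^{n+3}v$ has coefficient $1$ in $\mathrm{ad}_u^{n+3}(v)$ and coefficient $0$ in $uy_nu$. So $uy_nu\in\mathrm{Lie}(W)$ would force $uy_nu=0$, whereas $y_n\ne0$ and $T(W)$ has no zero divisors. Corollary~\ref{cor:criterion} now gives (b) at level $6+n$.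
\end{proof}

\begin{remark}
For $k=6$ the curves are explicit. Let $\gamma_1,\gamma_2,\gamma_3,\gamma_4$ be separating curves cutting off genus-one subsurfaces whose homology is spanned by $u$ and by $v+b$, $v-b$, $v+a$, $v-a$ respectively. By Lemma~\ref{lem:A3}, $T_{\gamma_1}T_{\gamma_2}^{-1}$ and $T_{\gamma_3}T_{\gamma_4}^{-1}$ have derivations $\pm E_b$ and $\pm E_a$ with the same sign. So $\varphi=[T_{\gamma_1}T_{\gamma_2}^{-1},T_{\gamma_3}T_{\gamma_4}^{-1}]$ has $D_\varphi=\delta_0$, and $D_m=\varphi^m(C)$.
\end{remark}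

\section{The case $k=4$}\label{sec:four}

\begin{proposition}\label{prop:four}
For all $g\ge2$ we have $A_3^t=B_3$. Consequently Theorem~\ref{thm:main}(c) holds for $k=4$.
\end{proposition}

The consequence follows from (F4) and Proposition~\ref{prop:reduction}(ii), which needs equality over $\mathbb Z$. The generators $Q(\omega_U)$ of $A_3$ do not make its $t$-invariants visible. We therefore enlarge $A_3$ to a group $R$ that is graded by content and compute $R^t$; we find a homomorphism $\Phi$ from $R$ to an $\mathbb F_2$-vector space that kills $A_3$; and we show that $R^t\cap\ker\Phi$ is generated by derivations of separating twists disjoint from $C$.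

\subsection*{The group $R$}
Let $R\subset\mathrm{Hom}(H,L_3)$ be the subgroup generated by all $Q(\xi)$, $\xi\in\Lambda^2H$. It is $\mathrm{Sp}(H)$-stable, contains all $T(\xi,\eta)$, and contains $A_3$ by Lemma~\ref{lem:A3}. Identify $H\otimes L_3$ with $\mathrm{Hom}(H,L_3)$ by letting $e\otimes X$ be the map $h\mapsto\langle h,e\rangle X$. Substituting the definition of $\iota_h$ gives
\begin{align*}
Q(pq)&=p\otimes[q,[p,q]]-q\otimes[p,[p,q]],\\
T(pq,rs)&=p\otimes[q,[r,s]]-q\otimes[p,[r,s]]+r\otimes[s,[p,q]]-s\otimes[r,[p,q]].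
\end{align*}
A \emph{basis bivector} is a product $pq$ of two distinct elements of the basis $\{a_i,b_i\}$, taken in a fixed order. Expanding $Q$ quadratically shows that $R$ is generated by the $Q(\xi)$ and $T(\xi,\eta)$ with $\xi\ne\eta$ basis bivectors. These generators are homogeneous for the content in $H\otimes L_3$, so $R$ is the direct sum of its parts of fixed content.

\begin{lemma}\label{lem:R}
Let $p,q,r,s$ be distinct basis elements of $H$. The nonzero parts of $R$ are the following. Content $\{p,p,q,q\}$ is infinite cyclic, generated by $Q(pq)$. Content $\{p,p,q,r\}$ is infinite cyclic, generated by $T(pq,pr)$. Content $\{p,q,r,s\}$ is generated by three elements subject to the single relation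
\begin{equation}\label{eq:IHX}
T(pq,rs)-T(pr,qs)+T(ps,qr)=0,
\end{equation}
and any two of the three form a basis.
\end{lemma}

\begin{proof}
The generators listed are, up to sign, all generators of the given content. The element $Q(pq)$ has the component $p\otimes[q,[p,q]]\ne0$, and $T(pq,pr)$ has the component $-q\otimes[p,[p,r]]\ne0$. The component in $p\otimes L_3$ of the left side of \eqref{eq:IHX} is $[q,[r,s]]-[r,[q,s]]+[s,[q,r]]$, which vanishes by the Jacobi identity. The left side changes sign under each of the transpositions $(p\,q)$, $(q\,r)$, $(r\,s)$, so its other components vanish too. Any two of $[q,[r,s]]$, $[r,[q,s]]$, $[s,[q,r]]$ are linearly independent, hence so are any two of the three generators, and \eqref{eq:IHX} expresses the third through them.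
\end{proof}

\subsection*{The invariant $\Phi$}
The generators $Q(\omega_U)$ of $A_3$ are singled out among the $Q(\xi)$ by the fact that $h\mapsto\iota_h\omega_U$ is idempotent. Modulo $2$, the failure of idempotence descends to a homomorphism on $R$. Let $\bar H=H/2H$, and for $\xi\in\Lambda^2H$ let $M_\xi\in\mathrm{End}(\bar H)$ be the reduction of $h\mapsto\iota_h\xi$. The linear map $\xi\mapsto M_\xi$ is injective on $\Lambda^2\bar H$: applying $M_\xi$ to the vector dual to a basis element $p$ gives $\sum_qc_{pq}\,q$, where the $c_{pq}$ are the coefficients of $\xi$. From $M_{pq}(h)=\langle h,q\rangle p+\langle h,p\rangle q$ we get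
\[M_{pq}M_{rs}(h)=\langle h,s\rangle\bigl(\langle q,r\rangle p+\langle p,r\rangle q\bigr)+\langle h,r\rangle\bigl(\langle q,s\rangle p+\langle p,s\rangle q\bigr).\]
Adding the same expression with the pairs exchanged, and setting $(r,s)=(p,q)$, we obtain for all $p,q,r,s\in H$
\begin{equation}\label{eq:M}
\begin{aligned}
M_{pq}M_{rs}+M_{rs}M_{pq}&=\langle p,r\rangle M_{qs}+\langle p,s\rangle M_{qr}+\langle q,r\rangle M_{ps}+\langle q,s\rangle M_{pr},\\
M_{pq}^2&=\langle p,q\rangle M_{pq}.
\end{aligned}
\end{equation}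

\begin{lemma}\label{lem:Phi}
There is a homomorphism $\Phi\colon R\to\mathrm{End}(\bar H)$ with $\Phi(Q(\xi))=M_\xi+M_\xi^2$ and $\Phi(T(\xi,\eta))=M_\xi M_\eta+M_\eta M_\xi$ for all $\xi,\eta\in\Lambda^2H$. It vanishes on $A_3$.
\end{lemma}

\begin{proof}
Define $\Phi$ by these formulas on the generators of Lemma~\ref{lem:R}. The relation \eqref{eq:IHX} is respected: by \eqref{eq:M} each of the three terms contributes four summands, and each of the six expressions $\langle p,q\rangle M_{rs}$, $\langle p,r\rangle M_{qs}$, $\langle p,s\rangle M_{qr}$, $\langle q,r\rangle M_{ps}$, $\langle q,s\rangle M_{pr}$, $\langle r,s\rangle M_{pq}$ occurs in exactly two of the terms, namely those in which the two paired elements are separated. For $\xi=\sum n_c\xi_c$ with basis bivectors $\xi_c$ and $M_c=M_{\xi_c}$,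
\[\Phi(Q(\xi))=\sum_cn_c^2(M_c+M_c^2)+\sum_{c<d}n_cn_d(M_cM_d+M_dM_c)=M_\xi+M_\xi^2,\]
because $n^2\equiv n$ modulo $2$. The formula for $T$ follows by polarization. For unimodular $U$ the map $M_{\omega_U}$ is a projection, so $\Phi(Q(\omega_U))=2M_{\omega_U}=0$, and Lemma~\ref{lem:A3} finishes the proof.
\end{proof}

For example, $Q(au)$ is $t$-invariant, but $\Phi(Q(au))=M_{au}\ne0$, so $Q(au)\notin A_3$; we shall see in (R1) below that $2Q(au)\in B_3$. Thus $R^t\not\subset B_3$, and $\Phi$ cannot be dispensed with.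

\subsection*{The invariants $R^t$}
Write $u_i=a_i$, $v_i=b_i$ for $i\ge2$, let $\mathcal B=\{a,u_2,v_2,\dots,u_g,v_g\}$ be the resulting basis of $a^\perp$, and let $R_0\subset R$ be the sum of the contents with all entries in $\mathcal B$. It is generated by the $Q(\xi)$ with $\xi\in\Lambda^2a^\perp$.

\begin{lemma}\label{lem:Rt}
With $p$ ranging over basis elements of $W$ and $\{p,q\}$ over pairs of distinct basis elements of $W$,
\[R^t=R_0\oplus\mathbb Z\,Q(ab)\oplus\bigoplus_p\mathbb Z\,T(ab,ap)\oplus\bigoplus_{\{p,q\}}\mathbb Z\,T(ab,pq).\]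
\end{lemma}

\begin{proof}
Extend $\nu$ to a derivation of $L$; then $t=\exp(\varepsilon\nu)$ on $L\otimes\mathbb Q$. Let $N(D)=\nu D-D\nu$ on $\mathrm{Hom}(H,L_3)$. It is nilpotent and conjugation by $t$ is $\exp(\varepsilon N)$. As $\exp(\varepsilon N)-1$ is $N$ times an invertible operator commuting with $N$, we have $R^t=R\cap\ker N$. On $\Lambda^2H$ we have $\nu^2=0$, so $t^n=1+n\varepsilon\nu$, and the terms linear in $n$ in $t^nT(\xi,\eta)t^{-n}=T(t^n\xi,t^n\eta)$ give
\[NT(\xi,\eta)=T(\nu\xi,\eta)+T(\xi,\nu\eta),\qquad NQ(\xi)=T(\nu\xi,\xi).\]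
So $N$ replaces one $b$ by $a$ in the content. It kills the contents without $b$ and maps distinct contents with $b$ to distinct contents, so its kernel can be found content by content. Let $p,q,r$ be distinct basis elements of $W$, and note $\nu(ab)=0$. Nonvanishing is read from Lemma~\ref{lem:R}.
\[\begin{array}{c|l}
\text{content}&\text{action of }N\\ \hline
\{b,b,a,a\}&Q(ab)\mapsto0\\
\{b,b,p,p\}&Q(bp)\mapsto T(ap,bp)\ne0\\
\{b,b,a,p\}&T(ba,bp)\mapsto T(ba,ap)\ne0\\
\{b,b,p,q\}&T(bp,bq)\mapsto T(ap,bq)+T(bp,aq)\ne0\\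
\{b,a,a,p\}&T(ab,ap)\mapsto0\\
\{b,a,p,p\}&T(bp,ap)\mapsto2Q(ap)\ne0\\
\{b,a,p,q\}&T(ab,pq)\mapsto0,\quad T(ap,bq)\mapsto T(ap,aq)\ne0\\
\{b,p,p,q\}&T(bp,pq)\mapsto T(ap,pq)\ne0\\
\{b,p,q,r\}&T(bp,qr),\,T(bq,pr)\mapsto T(ap,qr),\,T(aq,pr)\ \text{(a basis)}
\end{array}\]
\end{proof}

\subsection*{Twists disjoint from $C$}
\begin{lemma}\label{lem:B3}
If $U\subset H$ is unimodular and $a\in U$ or $U\subset a^\perp$, then $Q(\omega_U)\in B_3$.
\end{lemma}

\begin{proof}
Let $U$ have rank $2m$. If $a\in U$, choose symplectic bases of $U$ and $U^\perp$, the first beginning with $a$, to get $s\in\mathrm{Sp}(H)$ with $s(U_m)=U$ and $s(a_1)=a$; let $C'$ be the curve of $\alpha_1$. If $U\subset a^\perp$, then $a\in U^\perp$, so $m<g$, and a symplectic basis of $U^\perp$ containing $a$ gives $s$ with $s(U_m)=U$ and $s(a_g)=a$; let $C'$ be the curve of $\alpha_g$. In both cases $C'$ is disjoint from $\gamma_m$, so $T_{\gamma_m}$ fixes $C'$, and Lemmas~\ref{lem:transport} and~\ref{lem:A3} give $\pm Q(\omega_U)\in B_3$.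
\end{proof}

Let $B'\subset B_3$ be generated by the elements of Lemma~\ref{lem:B3}, and let $B_0\subset B'\cap R_0$ be generated by those with $U\subset a^\perp$ of rank $2$ or $4$. For $x,y,x',y'\in a^\perp$ the group $B_0$ contains
\begin{enumerate}
\item[(S1)] $Q(xy)$, if $\langle x,y\rangle=1$;
\item[(S2)] $T(xy,x'y')=Q(xy+x'y')-Q(xy)-Q(x'y')$, if $\langle x,y\rangle=\langle x',y'\rangle=1$ and $\{x,y\}\perp\{x',y'\}$.
\end{enumerate}

\begin{lemma}\label{lem:key}
$R_0\cap\ker\Phi\subset B_0$.
\end{lemma}

\begin{proof}[Proof of Proposition~\ref{prop:four} from Lemma~\ref{lem:key}]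
We reduce each summand of Lemma~\ref{lem:Rt} to $R_0$ modulo $B'$. First, $Q(ab)\in B'$. For $x,y\in W$ with $\langle x,y\rangle=1$ we have $T(ab,xy)=Q(ab+xy)-Q(ab)-Q(xy)\in B'$. Such $xy$ span $\Lambda^2W$: they include the $u_iv_i$, and for orthogonal basis elements $p,q$ we pick $y$ in the handle of $p$ with $\langle p,y\rangle=1$ and write $pq=p(y+q)-py$. So $T(ab,\Lambda^2W)\subset B'$. Finally $T(ab,ap)+Q(ap)=Q(a(b+p))-Q(ab)\in B'$ with $Q(ap)\in R_0$. Now let $\delta\in A_3^t$. Then $\delta\in R^t$, so $\delta-\delta'\in B'$ for some $\delta'\in R_0$. Since $\delta$ and $B'$ lie in $A_3\subset\ker\Phi$, we get $\delta'\in R_0\cap\ker\Phi\subset B_0$, and $\delta\in B'\subset B_3$.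
\end{proof}

\subsection*{The quotient $R_0/B_0$}
To prove Lemma~\ref{lem:key} we show that $R_0/B_0$ is an $\mathbb F_2$-vector space spanned by few enough elements that $\Phi$ separates them. Write $\equiv$ for congruence modulo $B_0$. Most relations come from perturbing (S1). Let $x,y,z,z'\in a^\perp$ with $\langle x,y\rangle=1$ and $z,z'\perp x$. Then
\begin{equation}\label{eq:basic}
\text{(B1) }\ Q(xz)+T(xy,xz)\equiv0,\qquad\text{(B2) }\ 2Q(xz)\equiv0,\qquad\text{(B3) }\ T(xz,xz')\equiv0.
\end{equation}
Indeed, (B1) is the difference of $Q(x(y+z))\equiv0$ and $Q(xy)\equiv0$; adding (B1) for $z$ and for $-z$ gives (B2); subtracting (B1) for $z$ and for $z'$ from (B1) for $z+z'$ gives (B3).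

For $p\in\mathcal B\cap W$ let $p^*$ be its \emph{partner}, the other basis element of its handle, and let $p^\sharp=\pm p^*$ with $\langle p,p^\sharp\rangle=1$. The element $a$ has no partner and is orthogonal to all of $a^\perp$. Two distinct elements of $\mathcal B$ are either partners or orthogonal, and at least one of them lies in $W$. Let $\mathcal Q\subset R_0/B_0$ be the subgroup generated by the classes of $Q(pq)$ with $p\perp q$ distinct in $\mathcal B$, and for distinct handle indices $i,j\ge2$ let $\rho_{ij}=T(u_iu_j,v_iv_j)=\rho_{ji}$.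

\begin{lemma}\label{lem:relations}
Let $p,q,r,s$ denote distinct elements of $\mathcal B$, and $i,j,l\ge2$ distinct handle indices.
\begin{enumerate}
\item[(R1)] $Q(pp^*)\equiv0$ for $p\in W$, and $2Q(pq)\equiv0$ for $p\perp q$. Thus $2\mathcal Q=0$.
\item[(R2)] $T(pp^*,pq)\equiv Q(pq)$ if $p\in W$ and $q\ne p^*$.
\item[(R3)] $T(pq,pr)\equiv0$ if $p\perp q$ and $p\perp r$.
\item[(R4)] $T(pq,rs)\equiv0$ if $\{p,q\}\perp\{r,s\}$.
\item[(R5)] $T(p^*q,pr)\equiv Q(qr)$ if $p\in W$, $q\perp r$ and $p^*\notin\{q,r\}$.
\item[(R6)] $T(u_iv_j,u_jv_i)\equiv-\rho_{ij}$ and $2\rho_{ij}\equiv0$.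
\item[(R7)] The class of $\rho_{ij}+\rho_{il}+\rho_{jl}$ lies in $\mathcal Q$.
\end{enumerate}
By (R1), the relations (R2) and (R5) hold for either order of the factors of each bivector.
\end{lemma}

\begin{proof}
(R1) The first relation is (S1). For the second we may assume $p\in W$ and use (B2) with $(x,y,z)=(p,p^\sharp,q)$.

(R2) By (B1), $T(pp^\sharp,pq)\equiv-Q(pq)$, and the sign is immaterial by (R1).

(R3) For $p\in W$ this is (B3) with $(x,y)=(p,p^\sharp)$. For $p=a$ there is no $y\in a^\perp$ with $\langle a,y\rangle=1$, so we use instead that $a$ can be added to any vector without changing pairings. If $q,r$ lie in different handles, (S2) applies to $T(qy,ry')$ for all $y\in\{q^\sharp,q^\sharp+a\}$ and $y'\in\{r^\sharp,r^\sharp+a\}$, and the alternating sum of these four elements is $T(qa,ra)=T(aq,ar)$. If $q,r$ are partners, name them so that $\langle q,r\rangle=1$. Since $(q+a)(r+a)=qr+qa+ar$, (S1) gives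
\[0\equiv Q(qr)+\bigl(Q(qa)+T(qr,qa)\bigr)+\bigl(Q(ar)+T(qr,ar)\bigr)+T(qa,ar).\]
The first term is $\equiv0$ by (S1) and the first bracket by (B1) for $(q,r,a)$. In the second bracket $T(qr,ar)\equiv Q(ar)$ by (R2), so the bracket is $\equiv2Q(ar)\equiv0$. Hence $T(qa,ar)\equiv0$.

(R4) If $q=p^*$ and $s=r^*$, this is (S2) up to sign. Suppose $q=p^*$ and $r\perp s$, with $r\in W$ after exchanging $r$ and $s$. Then $r,r^\sharp,s$ lie outside the handle of $p$, so (S2) gives $T(pp^\sharp,r(r^\sharp+s))\equiv0\equiv T(pp^\sharp,rr^\sharp)$, and we subtract. The case $s=r^*$, $p\perp q$ follows by symmetry of $T$. Suppose finally $p\perp q$ and $r\perp s$, with $p,r\in W$. No two of the four elements are partners, so the handle of $p$ contains none of $q,r,s$ and the handle of $r$ contains none of $p,q,s$. Hence $p,p^\sharp,q$ are orthogonal to $r,r^\sharp,s$, and (S2) gives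
\[0\equiv T(p(p^\sharp+q),r(r^\sharp+s))=T(pp^\sharp,rr^\sharp)+T(pp^\sharp,rs)+T(pq,rr^\sharp)+T(pq,rs).\]
The first three terms are $\equiv0$ by the previous cases.

(R5) Since $q\perp p^\sharp$ and $r\perp p,q$, (B1) applies to $(x,y,z)=(p+q,p^\sharp,r)$:
\[0\equiv\bigl(Q(pr)+T(pp^\sharp,pr)\bigr)+T(pr,qr)+T(qp^\sharp,qr)+T(pp^\sharp,qr)+Q(qr)+T(qp^\sharp,pr).\]
The bracket is $\equiv0$ by (B1), the next two terms by (R3), and $T(pp^\sharp,qr)$ by (R4). So $T(qp^\sharp,pr)\equiv-Q(qr)$, and signs are immaterial.

(R6) Relation \eqref{eq:IHX} for $(u_i,u_j,v_i,v_j)$ reads $\rho_{ij}-T(u_iv_i,u_jv_j)+T(u_iv_j,u_jv_i)=0$, and the middle term is $\equiv0$ by (R4). Next, (B2) for $(x,y,z)=(u_i+u_j,\,v_i,\,v_j-v_i)$ gives $2Q(xz)\equiv0$, where $xz=u_iv_j-u_iv_i+u_jv_j-u_jv_i$. Expand $Q(xz)$ into four terms $Q$ and six terms $\pm T$. The terms $Q$ lie in $\mathcal Q$ by (R1). The four terms $T(u_iv_j,u_iv_i)$, $T(u_iv_j,u_jv_j)$, $T(u_iv_i,u_jv_i)$, $T(u_jv_j,u_jv_i)$ lie in $\mathcal Q$ by (R2), and $T(u_iv_i,u_jv_j)\equiv0$. The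 remaining term is $-T(u_iv_j,u_jv_i)\equiv\rho_{ij}$. Since $2\mathcal Q=0$, we get $2\rho_{ij}\equiv2Q(xz)\equiv0$.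

(R7) Let $x=u_i+u_j+u_l$ and $y=v_i$. The vectors $v_i-v_j$ and $v_j-v_l$ are orthogonal to $x$. With $\Sigma(e,f)=T(xv_e,xv_f)$, relation (B3) reads
\[\Sigma(i,j)-\Sigma(i,l)-\Sigma(j,j)+\Sigma(j,l)\equiv0.\]
Here $\Sigma(j,j)=2Q(xv_j)\equiv0$ by (S1). Let $e\ne f$ in $\{i,j,l\}$ and let $n$ be the third index. The nine terms $T(u_cv_e,u_dv_f)$ of $\Sigma(e,f)$ are congruent to the following.
\[\begin{array}{c|ccc}
 &d=e&d=f&d=n\\ \hline
c=e&Q(u_ev_f)\ \text{(R2)}&0\ \text{(R4)}&0\ \text{(R4)}\\
c=f&-\rho_{ef}\ \text{(R6)}&Q(u_fv_e)\ \text{(R2)}&Q(v_eu_n)\ \text{(R5)}\\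
c=n&Q(u_nv_f)\ \text{(R5)}&0\ \text{(R4)}&0\ \text{(R3)}
\end{array}\]
So $\Sigma(e,f)+\rho_{ef}$ lies in $\mathcal Q$, and (R7) follows since $2\rho_{ef}\equiv0$.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:key}]
We go through the generators of $R_0$ given by Lemma~\ref{lem:R}. Content $\{p,p,q,q\}$ lies in $\mathcal Q$ by (R1). Content $\{p,p,q,r\}$ lies in $\mathcal Q$ by (R2) if $q$ or $r$ is a partner of $p$, and by (R3) otherwise. Four distinct elements with no pair of partners give $0$ by (R4). With exactly one pair $p,p^*$ and two further elements $q\perp r$, the generator $T(pp^*,qr)$ is $\equiv0$ by (R4) and the other two are covered by (R5). With two pairs, the generators are $T(u_iv_i,u_jv_j)\equiv0$, $\rho_{ij}$, and $T(u_iv_j,u_jv_i)\equiv-\rho_{ij}$. For distinct $i,j\ge3$, (R7) expresses $\rho_{ij}$ through $\rho_{2i},\rho_{2j}$ and $\mathcal Q$. So $R_0/B_0$ is an $\mathbb F_2$-vector space spanned by the classes of $Q(pq)$, for unordered pairs $p\perp q$ in $\mathcal B$, and of $\rho_{2j}$, $3\le j\le g$.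 By \eqref{eq:M},
\[\Phi(Q(pq))=M_{pq},\qquad\Phi(\rho_{2j})=M_{u_2v_2+u_jv_j}.\]
The bivectors $pq$ and $u_2v_2+u_jv_j$ are linearly independent in $\Lambda^2\bar H$, and $M$ is injective. Since $B_0\subset A_3\subset\ker\Phi$, the map $\Phi$ induces an injection on $R_0/B_0$.
\end{proof}

\section{The case $g=2$, $k=5$}\label{sec:genus2}

\begin{proposition}\label{prop:genus2}
For $g=2$ we have $A_4^t=B_4$. Consequently Theorem~\ref{thm:main}(c) holds for $(g,k)=(2,5)$.
\end{proposition}

The consequence follows from Propositions~\ref{prop:four} and~\ref{prop:reduction}(ii). We have no generating set for $A_4$, so we determine $A_4\otimes\mathbb Q$ by squeezing it between a lower bound, a family of corrected inner derivations, and an upper bound, the kernel of a trace. In genus $2$ both have dimension $16$. Integrality is then recovered from the value at $a$.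

\subsection*{The trace}
Here $g\ge2$ is arbitrary. Let $x_1,\dots,x_{2g}$ be a basis of $H$. For $D\in\mathrm{Hom}(H,L_4)$ write $D(x_i)=\sum_jY_{ij}\otimes x_j\in H^{\otimes4}$ with $Y_{ij}\in H^{\otimes3}$, and let $\mathrm{Tr}(D)=\sum_i\overline{Y_{ii}}\in S^3H$, where the bar is the projection to the symmetric power. This is a contraction, so it is independent of the basis and $\mathrm{Sp}(H)$-equivariant.

\begin{lemma}[Morita]\label{lem:trace}
The map $\mathrm{Tr}$ vanishes on $A_4$.
\end{lemma}

\begin{proof}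
Let $x_i$ also denote free generators of $\pi$, and let $\Delta\subset\mathbb Z[\pi]$ and $I\subset\mathbb Z[H]$ be the augmentation ideals. Recall that $\Delta^{n+1}=\bigoplus_j\Delta^n(x_j-1)$, that the associated graded rings are $T(H)$ and $S(H)$, and that for $y\in\gamma_n\pi$ the element $y-1$ lies in $\Delta^n$ with leading term the class of $y$ in $L_n\subset H^{\otimes n}$. The Fox derivatives are defined by $y-1=\sum_j(\partial y/\partial x_j)(x_j-1)$ and satisfy $\partial(yz)=\partial y+y\,\partial z$. For $\varphi\in\mathcal I$ let $J(\varphi)$ be the image over $\mathbb Z[H]$ of the matrix $(\partial\varphi(x_i)/\partial x_j)$. The chain rule gives $J(\varphi\psi)=J(\psi)J(\varphi)$ for $\varphi,\psi\in\mathcal I$, so $J(\varphi)$ is invertible, and $\det J(\varphi)$ is a unit of the Laurent polynomial ring $\mathbb Z[H]$, that is, $\pm h$ for a group element $h$.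

Let $\varphi\in\mathrm{Mod}_{(4)}$ and $\varphi(x_i)=y_ix_i$ with $y_i\in\gamma_4\pi$. Then $J(\varphi)_{ij}=\delta_{ij}+\overline{\partial y_i/\partial x_j}$, where $\delta_{ij}$ is the Kronecker symbol. Since $y_i-1\in\Delta^4$ has leading term $D_\varphi(x_i)$, the second summand lies in $I^3$ with class $\overline{Y_{ij}}$ in $I^3/I^4=S^3H$. Hence $\pm h\equiv1+\mathrm{Tr}(D_\varphi)$ modulo $I^4$. The augmentation shows that the sign is $+$. Then $h-1\in I^2$, which forces $h=1$ because $h\mapsto h-1$ is an isomorphism $H\to I/I^2$. Therefore $\mathrm{Tr}(D_\varphi)=0$.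
\end{proof}

\begin{remark}\label{rem:trace}
The only word of $u^3\cdot a$ ending in $a$ is $uuua$, and $\mu_3(v)$ does not involve $v$. So $a$ and $b$ each contribute $u^3$ to the trace of $\mu_3$, and $\mathrm{Tr}(\mu_3)=2u^3\ne0$: no nonzero multiple of $\mu_3$ lies in $A_4$. For the derivation $\delta$ of Proposition~\ref{prop:five} the first handle contributes $2w^3$ and the second $-2w^3$.
\end{remark}

From now on $g=2$, so $H$ has basis $a,b,u,v$ and $\omega=[a,b]+[u,v]$. By Witt's formula the free Lie ring on $n$ generators has ranks $(n^3-n)/3$, $(n^4-n^2)/4$, $(n^5-n)/5$ in degrees $3,4,5$; for $n=4$ these are $20,60,204$. A subscript $\mathbb Q$ denotes the tensor product with $\mathbb Q$. Let $\mathfrak h=\{D\in\mathrm{Hom}(H,L_4)_{\mathbb Q}:D(\omega)=0\}$.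

\begin{lemma}\label{lem:upper}
The space $(A_4)_{\mathbb Q}$ lies in the kernel of $\mathrm{Tr}$ on $\mathfrak h$, which has dimension $16$.
\end{lemma}

\begin{proof}
The inclusion is (F1) and Lemma~\ref{lem:trace}. The map $D\mapsto D(\omega)=\sum_i([Da_i,b_i]+[a_i,Db_i])$ is onto $(L_5)_{\mathbb Q}$ because $L_5=[H,L_4]$, so $\dim\mathfrak h=4\cdot60-204=36$. The image $\mathrm{Tr}(\mathfrak h)$ is $\mathrm{Sp}(H)$-stable and contains $u^3$, since $\mu_3\in\mathfrak h$. So it contains the cube of every primitive vector, hence of every vector, and cubes span $(S^3H)_{\mathbb Q}$, of dimension $20$.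
\end{proof}

\subsection*{Corrected inner derivations}
The inner derivation $\mathrm{ad}_x$ does not kill $\omega$, but a multiple of $\omega$ repairs this. For $x\in H$ let $\theta_x$ be the derivation with $\theta_x(h)=[x,h]+\langle h,x\rangle\omega$. The expansion $h=\sum_i(\langle h,b_i\rangle a_i-\langle h,a_i\rangle b_i)$ gives both
\[\theta_x=\tau(a,b,x)+\tau(u,v,x)\qquad\text{and}\qquad\theta_x(\omega)=[x,\omega]+\Bigl[\omega,\sum_i\bigl(\langle a_i,x\rangle b_i-\langle b_i,x\rangle a_i\bigr)\Bigr]=[x,\omega]+[\omega,x]=0.\]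
Since $L$ is free, $x\mapsto\theta_x$ extends to a Lie homomorphism $X\mapsto\theta_X$ from $L$ to the derivations of $L$. The following properties hold for $X\in H$ and pass to brackets: $s\theta_Xs^{-1}=\theta_{sX}$ for $s\in\mathrm{Sp}(H)$; $\theta_X(\omega)=0$, so that $\theta_X$ preserves the ideal $(\omega)$; and $\theta_X$ acts as $\mathrm{ad}_X$ on $L/(\omega)$. Let $L(a^\perp)$ be the Lie subring generated by $a^\perp$, with degree-$3$ part $L_3(a^\perp)$.

\begin{lemma}\label{lem:theta}
\begin{enumerate}
\item[(i)] $\theta_{[h,\omega]}=0$ for all $h\in H$.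
\item[(ii)] If $X\in L(a^\perp)_{\mathbb Q}$ is homogeneous, then $\theta_X(a)=[X+J,a]$ with $J\in(\omega)_{\mathbb Q}$ of the same degree.
\item[(iii)] $\theta(L_3(a^\perp))\subset B_4$ and $\theta(L_3)\subset A_4$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For $x,y,h\in H$, using $\theta_x\omega=\theta_y\omega=0$,
\[\theta_{[x,y]}(h)=[\theta_xy-\theta_yx,h]+[y,\theta_xh]-[x,\theta_yh].\]
Here $\theta_xy-\theta_yx=2[x,y]-2\langle x,y\rangle\omega$, and the last two terms add up to $-[[x,y],h]+[\omega,\langle h,y\rangle x-\langle h,x\rangle y]$. Hence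
\[\theta_{[x,y]}(h)=[[x,y],h]-2\langle x,y\rangle[\omega,h]+[\omega,\iota_h(xy)].\]
Summing over $(x,y)=(a,b),(u,v)$ and using $\iota_h\omega=h$ gives $\theta_\omega=(1-4+1)\,\mathrm{ad}_\omega=-2\,\mathrm{ad}_\omega$. Therefore $\theta_{[h,\omega]}=-2[\theta_h,\mathrm{ad}_\omega]=-2\,\mathrm{ad}_{\theta_h(\omega)}=0$.

(ii) For $x\in a^\perp$ we have $\theta_x(a)=[x,a]$; this is where $\langle a,x\rangle=0$ is used. The statement is linear in $X$. Suppose it holds for $X_1,X_2$, with $Z_i=X_i+J_i$. By the Leibniz rule and the Jacobi identity,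
\[\theta_{[X_1,X_2]}(a)=\theta_{X_1}[Z_2,a]-\theta_{X_2}[Z_1,a]=\bigl[\theta_{X_1}Z_2-\theta_{X_2}Z_1+[Z_2,Z_1],\,a\bigr],\]
and modulo $(\omega)$ the left entry is $[X_1,X_2]-[X_2,X_1]+[X_2,X_1]=[X_1,X_2]$.

(iii) As $\tau$ is alternating, $\theta_u=\tau(a,b,u)=\zeta$; this collapse uses $g=2$. Let $f$ be as in Lemma~\ref{lem:zeta}. It fixes the curve of $\alpha_1$, so Lemma~\ref{lem:transport} with $s$ fixing $a,b$ and sending $u\mapsto v$, $v\mapsto-u$ gives $\theta_v\in B_2$. It fixes the curve of $\alpha_2$, of class $u$, so Lemma~\ref{lem:transport} with $s$ exchanging $a\leftrightarrow u$, $b\leftrightarrow v$ gives $\theta_a\in B_2$. Thus $\theta(a^\perp)\subset B_2$, and $\theta_b\in A_2$ by $\mathrm{Sp}(H)$-stability. Now use $[B_2,[B_2,B_2]]\subset B_4$ and $[A_2,[A_2,A_2]]\subset A_4$.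
\end{proof}

By (i), $\theta$ factors through $M=L_3/[H,\omega]$. The map $h\mapsto[h,\omega]$ is injective by Lemma~\ref{lem:centralizer}(i), so $\dim M_{\mathbb Q}=20-4=16$.

\begin{lemma}\label{lem:M}
\begin{enumerate}
\item[(i)] The sum $L_3(a^\perp)+[H,\omega]$ is direct and is a direct summand of $L_3$.
\item[(ii)] The $t$-fixed subspace of $M_{\mathbb Q}$ is the image of $L_3(a^\perp)_{\mathbb Q}$.
\item[(iii)] The map $\theta$ is injective on $M_{\mathbb Q}$, and $\theta(M_{\mathbb Q})=(A_4)_{\mathbb Q}$.
\end{enumerate}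
\end{lemma}

\begin{proof}
(i) In $L_3$ a content $\{p,p,q\}$ has basis $[p,[p,q]]$, and a content $\{p,q,r\}$ has as basis any two of the three terms of the Jacobi identity. The group $L_3(a^\perp)$, of rank $8$, is the sum of the contents without $b$, and $L_3/L_3(a^\perp)$ has the basis
\begin{gather*}
[a,[a,b]],\ [b,[a,b]],\ [u,[u,b]],\ [b,[u,b]],\ [v,[v,b]],\ [b,[v,b]],\\
[u,[a,b]],\ [a,[u,b]],\ [v,[a,b]],\ [a,[v,b]],\ [b,[u,v]],\ [u,[v,b]].
\end{gather*}
The elements $[a,\omega],[b,\omega],[u,\omega],[v,\omega]$ map to $[a,[a,b]]$, $[b,[a,b]]+[b,[u,v]]$, $[u,[a,b]]$, $[v,[a,b]]$, which are part of a basis of the quotient.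

(ii) Let $\mathfrak{sl}_2=\mathfrak{sl}(V_{\mathbb Q})$ act on $H_{\mathbb Q}$, trivially on $W$, and on $L_{\mathbb Q}$ by derivations. It kills $\omega$, so it preserves $[H,\omega]_{\mathbb Q}$ and acts on $M_{\mathbb Q}$. The element $\nu$ is its raising operator, with $a$ of weight $1$ and $b$ of weight $-1$, and $t=\exp(\varepsilon\nu)$, so the fixed subspace is $\ker\nu$. In a finite-dimensional $\mathfrak{sl}_2$-module, $\dim\ker\nu$ is the number of irreducible summands, which is the sum of the dimensions of the weight spaces of weights $0$ and $1$. In weight $0$ the contents $uuv,uvv,abu,abv$ of $L_3$ have dimensions $1,1,2,2$, and $[W,\omega]$ removes $2$. In weight $1$ the contents $auu,avv,auv,aab$ have dimensions $1,1,2,1$, and $[a,\omega]$ removes $1$. So $\dim\ker\nu=4+4=8$. The space $L_3(a^\perp)_{\mathbb Q}$ has dimension $8$, is killed by $\nu$, and injects into $M_{\mathbb Q}$ by (i).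

(iii) The kernel of $\theta$ on $M_{\mathbb Q}$ is stable under the unipotent map $t$. If it were nonzero it would contain a nonzero fixed vector, represented by some $X\ne0$ in $L_3(a^\perp)_{\mathbb Q}$ by (ii). The degree-$3$ part of $(\omega)$ is $[H,\omega]$, so Lemma~\ref{lem:theta}(ii) gives $0=\theta_X(a)=[X+J,a]$ with $J\in[H,\omega]_{\mathbb Q}$. Then $X=-J$ by Lemma~\ref{lem:centralizer}(i), contradicting (i). So $\theta(M_{\mathbb Q})$ has dimension $16$. It lies in $(A_4)_{\mathbb Q}$ by Lemma~\ref{lem:theta}(iii), and $(A_4)_{\mathbb Q}$ has dimension at most $16$ by Lemma~\ref{lem:upper}.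
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:genus2}]
Let $\delta\in A_4^t$. By Lemma~\ref{lem:M}(iii), $\delta=\theta_X$ for a unique $X\in M_{\mathbb Q}$, and $\theta_{tX}=t\delta t^{-1}=\delta$ gives $tX=X$. By Lemma~\ref{lem:M}(ii), $X$ is represented by an element of $L_3(a^\perp)_{\mathbb Q}$, again written $X$. By Lemma~\ref{lem:theta}(ii), $\delta(a)=[X+J,a]$ with $J\in[H,\omega]_{\mathbb Q}$. Since $\delta(a)\in L_4$, Lemma~\ref{lem:centralizer}(ii) gives $X+J\in L_3$. An element of $L_3$ in the rational span of a direct summand lies in that summand, so Lemma~\ref{lem:M}(i) gives $X\in L_3(a^\perp)$. By Lemma~\ref{lem:theta}(iii), $\delta=\theta_X\in B_4$.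
\end{proof}

\begin{thebibliography}{1}
\bibitem{Church} Thomas Church, \emph{Orbits of curves under the Johnson kernel}, arXiv:1108.4511 (2011).
\end{thebibliography}
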